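\title{Non-dyadic $d$-openly generated spaces and their least weight}

\begin{abstract}
A Boolean space is $d$-openly generated if its algebra of clopen sets has a club of countable subsets such that any fewer than $d$ members of the club generate a relatively complete subalgebra. For $2\le d<\omega$ we construct, in every weight $\kappa\ge\aleph_d$, a $d$-openly generated space that is not dyadic, and we prove that every $d$-openly generated space of weight at most $\aleph_{d-1}$ is dyadic. In particular, there is a non-dyadic $3$-openly generated space, and $\aleph_3$ is the least weight of such a space.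
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, a \emph{Boolean space} is a nonempty compact Hausdorff zero-dimensional space, and Boolean algebras satisfy $0\ne1$. We write $\mathrm{Clop}(X)$ for the Boolean algebra of clopen subsets of $X$, and $\langle E\rangle$ for the subalgebra generated by a set $E$. A nonempty compact Hausdorff space is \emph{dyadic} if it is a continuous image of a Cantor cube $2^\kappa$ for some cardinal $\kappa$.

For Boolean algebras $B\subseteq A$, we say that $B$ is \emph{relatively complete} in $A$, and write $B\le_{rc}A$, if for every $x\in A$ the set $\{b\in B:b\le x\}$ has a largest element. For a set $E$, let $[E]^{\aleph_0}$ be the family of countable subsets of $E$. A family $\mathcal C\subseteq[E]^{\aleph_0}$ is a \emph{club} if every countable subset of $E$ is contained in a member of $\mathcal C$ and the union of every countable increasing chain in $\mathcal C$ belongs to $\mathcal C$.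

\begin{definition}\label{def:FN}
Let $2\le d\le\omega$. A Boolean algebra $A$ has the \emph{$d$-ary Freese--Nation property} ($d$-ary FN) if there is a club $\mathcal C\subseteq[A]^{\aleph_0}$ such that $\langle\bigcup_{k<n}C_k\rangle\le_{rc}A$ for every $n<d$ and all $C_0,\dots,C_{n-1}\in\mathcal C$. A Boolean space $X$ is \emph{$d$-openly generated} if $\mathrm{Clop}(X)$ has the $d$-ary FN.
\end{definition}

A subalgebra $B$ of $\mathrm{Clop}(X)$ is the same thing as a quotient map $X\to Z$ onto a Boolean space, and $B$ is relatively complete exactly when this map is open (Lemma~\ref{lem:open}). So $X$ is $2$-openly generated if club many of its metrizable quotient maps are open; it is $3$-openly generated if, in addition, the club can be chosen so that the common refinement of any two of these maps is open; and so on. The property becomes stronger as $d$ grows, since a club that works for $d$ works for all smaller values.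

The two ends of the scale are familiar. The case $d=2$ is \v{S}\v{c}epin's open generation. The case $d=\omega$ coincides with being an AE(0) space, that is, a space $X$ such that every continuous map into $X$ from a closed subspace of a Boolean space extends continuously to the whole space. Every AE(0) space is dyadic, while the Vietoris hyperspace of $2^{\omega_2}$ is $2$-openly generated and not dyadic. (These facts serve as orientation only and are not used below.) Thus dyadicity is gained somewhere between $d=2$ and $d=\omega$, and the first case to decide is the following question from \cite{Milovich}: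
\begin{quote}
\emph{Is there a $3$-openly generated Boolean space that is not dyadic?}
\end{quote}

One can guess the answer by trying to prove dyadicity. The natural way to map a cube onto $X$ is to write $\mathrm{Clop}(X)$ as the union of a continuous chain of relatively complete subalgebras, each countably generated over the previous one, and to add countably many coordinates to the cube at each step. For an algebra of size $\aleph_m$, the natural chain of this kind consists of algebras generated by $m$ pieces at a time (Section~\ref{sec:small}). The $d$-ary FN controls $d-1$ pieces, so the argument works up to $\aleph_{d-1}$ and stops at $\aleph_d$. This suggests that no finite $d$ implies dyadicity and that counterexamples begin at weight $\aleph_d$. Both guesses are correct, and the proofs are in ZFC.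

\begin{theorem}\label{thm:example}
Let $2\le d<\omega$ and let $\kappa\ge\aleph_d$ be a cardinal. There is a Boolean space $Y$ of weight $\kappa$ which is $d$-openly generated and not dyadic.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $2\le d<\omega$. Every $d$-openly generated Boolean space of weight at most $\aleph_{d-1}$ is dyadic.
\end{theorem}

The case $d=3$, $\kappa=\aleph_3$ of Theorem~\ref{thm:example} answers the question in the affirmative.

\begin{corollary}\label{cor:main}
Let $2\le d<\omega$ and let $\kappa$ be a cardinal. A non-dyadic $d$-openly generated Boolean space of weight $\kappa$ exists if and only if $\kappa\ge\aleph_d$. In particular, $\aleph_3$ is the least weight of a non-dyadic $3$-openly generated space. Moreover, a space as in Theorem~\ref{thm:example} of weight $\aleph_d$ is not $(d+1)$-openly generated.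
\end{corollary}

\begin{proof}
If $\kappa<\aleph_d$, then $\kappa\le\aleph_{d-1}$, so the first statement combines the two theorems. A $(d+1)$-openly generated space of weight $\aleph_d$ is dyadic by Theorem~\ref{thm:sharp} applied to $d+1$.
\end{proof}

Section~\ref{sec:tools} collects the tools, and Section~\ref{sec:two} shows the idea of Theorem~\ref{thm:example} for $d=2$. Sections~\ref{sec:space}--\ref{sec:nondyadic} prove Theorem~\ref{thm:example}. Section~\ref{sec:small}, which needs only Section~\ref{sec:tools}, proves Theorem~\ref{thm:sharp}. We identify a natural number $d$ with $\{0,\dots,d-1\}$ and write $[n]=\{1,\dots,n\}$.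

\section{Open maps and maps from cubes}\label{sec:tools}

We use four standard facts. Let $X$ be a Boolean space.
\begin{itemize}
\item[(F1)] A family $\mathcal G\subseteq\mathrm{Clop}(X)$ that separates the points of $X$ generates $\mathrm{Clop}(X)$. (Given a clopen $U$, for $x\in U$ and $y\notin U$ there is $b\in\langle\mathcal G\rangle$ with $x\in b$, $y\notin b$; apply compactness first to $X\setminus U$, then to $U$.)
\item[(F2)] If $X$ is infinite, its weight is $|\mathrm{Clop}(X)|$, because the clopen sets form a base and each is a finite union of members of any given base. If $X$ is finite, both numbers are finite.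
\item[(F3)] A clopen subset of $2^\mu$ depends on finitely many coordinates. Hence a continuous map from $2^\mu$ to a Boolean space with countably many clopen sets depends on countably many coordinates.
\item[(F4)] The \emph{Stone space} of a Boolean algebra $A$ is the set of ultrafilters of $A$, with the sets $\{x:a\in x\}$ $(a\in A)$ as a base. It is a Boolean space whose clopen algebra is identified with $A$, and $X$ is the Stone space of $\mathrm{Clop}(X)$. If $B\subseteq A$, then $x\mapsto x\cap B$ is a continuous surjection $q$ from the Stone space of $A$ onto the Stone space $Z$ of $B$, and $B=\{q^{-1}(V):V\in\mathrm{Clop}(Z)\}$.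
\end{itemize}

\begin{lemma}\label{lem:open}
Let $q:X\to Z$ be a continuous surjection of Boolean spaces and let $B=\{q^{-1}(V):V\in\mathrm{Clop}(Z)\}$. The following are equivalent: \textup{(a)} $q$ is open; \textup{(b)} $q(U)$ is clopen for every clopen $U\subseteq X$; \textup{(c)} $B\le_{rc}\mathrm{Clop}(X)$.
\end{lemma}

\begin{proof}
Images of clopen sets are compact, hence closed, and open sets are unions of clopen sets; so (a) and (b) are equivalent. Fix a clopen $U\subseteq X$ and let $O=Z\setminus q(X\setminus U)$, an open set. For clopen $V\subseteq Z$ we have $q^{-1}(V)\subseteq U$ if and only if $V\subseteq O$. Since $q$ is onto, $V\mapsto q^{-1}(V)$ is an order isomorphism of $\mathrm{Clop}(Z)$ onto $B$, so $B$ has a largest element below $U$ if and only if $O$ has a largest clopen subset. As $O$ is the union of its clopen subsets, this happens if and only if $O$ is clopen. Thus (c) says that $q(X\setminus U)$ is clopen for every clopen $U$, which is (b).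
\end{proof}

\begin{example}\label{ex:basic}
(i) If $A$ is countable, the club $\{A\}$ shows that $A$ has the $\omega$-ary FN. (For $n=0$ the algebra in Definition~\ref{def:FN} is $\{0,1\}$, which is relatively complete in every $A$.)

(ii) The cube $2^\kappa$ is $\omega$-openly generated. For $S\subseteq\kappa$ let $A_S$ be generated by the sets $\{w:w_\alpha=1\}$ with $\alpha\in S$. If $A_S\subseteq A_T$, then $S\subseteq T$, because for $\alpha\notin T$ no element of $A_T$ separates two points that differ only at $\alpha$. Hence the algebras $A_S$ with $S$ countable form a club. Finitely many of them generate an algebra $A_S$, and the projection $2^\kappa\to2^S$ is open.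

(iii) The one-point compactification $D\cup\{\infty\}$ of an uncountable discrete set is not $2$-openly generated. Its clopen sets are the finite subsets of $D$ and their complements. Any club has a member $C$ containing infinitely many singletons. Since $B=\langle C\rangle$ is countable, some $\delta\in D$ lies in no finite member of $B$, and therefore in every infinite member. The elements of $B$ below the complement of $\{\delta\}$ are the finite members of $B$, and they have no largest element.
\end{example}

The next lemma is what we use about dyadic spaces. It concerns a bit $\psi$ and $d$ countable lists of coordinates. The bit may depend on coordinates outside the lists; but at those points where the lists happen to determine it, it is computed by one finite rule from boundedly many entries of each list.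

\begin{lemma}\label{lem:bits}
Let $\psi:2^\mu\to\{0,1\}$ be continuous and let $t_0,\dots,t_{d-1}:\omega\to\mu$. Say that $\psi$ is \emph{forced at $w$} if $\psi(w')=\psi(w)$ whenever $w'\circ t_j=w\circ t_j$ for all $j<d$. There are $N<\omega$ and $g:(2^N)^d\to\{0,1\}$ such that
\[
\psi(w)=g\big((w\circ t_j\restriction N)_{j<d}\big)\qquad\text{for every $w$ at which $\psi$ is forced.}
\]
\end{lemma}

\begin{proof}
By (F3), $\psi(w)$ depends only on $w\restriction F$ for a finite $F\subseteq\mu$. Let $D=\bigcup_{j<d}\operatorname{ran}t_j$ and choose $N$ such that every element of $F\cap D$ equals $t_j(k)$ for some $j<d$ and $k<N$. For $w\in2^\mu$ let $w^*$ agree with $w$ on $D$ and be $0$ off $D$. If $v\circ t_j\restriction N=w\circ t_j\restriction N$ for all $j$, then $v$ and $w$ agree on $F\cap D$, so $v^*$ and $w^*$ agree on $F$, and $\psi(v^*)=\psi(w^*)$. Hence there is $g$ with $\psi(w^*)=g((w\circ t_j\restriction N)_{j<d})$ for all $w$; on tuples that do not occur, let $g$ be $0$. If $\psi$ is forced at $w$, then $\psi(w)=\psi(w^*)$ because $w^*\circ t_j=w\circ t_j$ for all $j$.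
\end{proof}

\section{The idea: one cell, and the case $d=2$}\label{sec:two}

We need a space in which fewer than $d$ quotient maps combine to an open map, while something goes wrong with $d$ of them. The basic device is a bit that is constrained only when $d$ given coordinates cooperate.

\begin{example}[one cell]\label{ex:cell}
Let $K=\omega\cup\{\infty\}$ be a convergent sequence and let
\[
Z=\{(x,c)\in K^d\times2:\ x_0=\dots=x_{d-1}\ne\infty\ \Rightarrow\ c=0\}.
\]
The projection $Z\to K^d$ is not open: the image of $\{c=1\}$ contains $(\infty,\dots,\infty)$ and omits the points $(n,\dots,n)$, which converge to it. For $\emptyset\ne D\subsetneq d$, the projection $Z\to K^D$ is open. Indeed, let $U=Z\cap(\prod_lU_l\times\{c\})$ be a nonempty basic open set. If $c=0$, the image is $\prod_{l\in D}U_l$. Let $c=1$. A point of $K^D$ has at most one extension of the form $(n,\dots,n)$, so if $\prod_{l\notin D}U_l$ has two points, the image is again $\prod_{l\in D}U_l$. Otherwise $\prod_{l\notin D}U_l$ is a single point, and the image is $\prod_{l\in D}U_l$ with at most one point removed, which is open.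
\end{example}

What makes the proper projections open is that an isolated value of one coordinate takes part in only finitely many constraints. Without this the example fails: in $\{(x,c)\in K^2\times2:(x_0\ne\infty,\ x_1=0)\Rightarrow c=0\}$, the clopen set $\{x_1=0,\ c=1\}$ projects onto $\{\infty\}$ in the coordinate $x_0$.

The space $Z$ is metrizable, so by Example~\ref{ex:basic}(i) its defect is invisible on a club. To make it count, we arrange uncountably many cells in a grid, let them share their coordinates, and let the forced bits form complicated patterns. Here is the case $d=2$.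

Let $I_0$ be a set of $\aleph_1$ \emph{rows} and $I_1$ a set of $\aleph_2$ \emph{columns}. Let $X=\{(n,a):n\ge1,\ a\in[n]\}\cup\{\infty\}$ be the one-point compactification of the discrete set of pairs $(n,a)$; call $n$ the \emph{level} of $(n,a)$. A point of the space $Y_2$ consists of a label $p_r\in X$ for each row, a label $p_s\in X$ for each column, and a matrix $c\in2^{I_0\times I_1}$, subject to one rule: if $p_r=(n,a)$ and $p_s=(n,b)$ have the same level, then $c_{rs}$ is the entry at $(a,b)$ of the $n\times n$ identity matrix.

\emph{Why $Y_2$ is $2$-openly generated.} Fix a countable set $S$ of rows and columns, and project a point to the labels in $S$ and the entries $c_{rs}$ with $r,s\in S$. A basic neighborhood of a point $y$ may prescribe an entry $c_{rs}$ that the projection forgets; then one of $r,s$, say $r$, is not in $S$. If we perturb the labels in $S$ slightly and keep the labels outside $S$, the value $c_{rs}$ remains legal: if $p_r=\infty$ there is no constraint, and if $p_r$ has level $n$, then a label close to $p_s$ either equals $p_s$ or avoids the finitely many points of level $n$. Section~\ref{sec:open} turns this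 into a proof.

\emph{Why $Y_2$ is not dyadic.} Suppose that $f:2^\mu\to Y_2$ is continuous and onto, and write $f(w)=(p(w),c(w))$. By (F3), each row $r$ has a list $t_r:\omega\to\mu$ such that $p_r(w)$ depends only on $w\circ t_r$, and likewise each column $s$ has a list $t_s$. If $p_r(w)$ and $p_s(w)$ have the same level, the rule shows that $c_{rs}$ is forced at $w$ with respect to $t_r,t_s$. Lemma~\ref{lem:bits} gives a pair $(N_{rs},g_{rs})$; regard it as the color of the cell $(r,s)$. There are countably many colors. In each column some color occurs in $\aleph_1$ rows, and one color $(N,g)$ plays this role for $\aleph_2$ columns. Let $n=2^N+1$. Each of these columns selects $n$ rows in which it has color $(N,g)$; there are only $\aleph_1$ sets of $n$ rows, so $n$ columns $s_1,\dots,s_n$ select the same rows $r_1,\dots,r_n$. Label $r_a$ and $s_a$ by $(n,a)$ and everything else by $\infty$; let $c$ be the identity matrix on the block and $0$ elsewhere. This is a point $f(w)$ of $Y_2$. With $u(a)=w\circ t_{r_a}\restriction N$ and $v(b)=w\circ t_{s_b}\restriction N$, the entry of the identity matrix at $(a,b)$ is $g(u(a),v(b))$. Since $n>2^N$,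 there are $a\ne a'$ with $u(a)=u(a')$; then the rows $a$ and $a'$ of the identity matrix are equal, which is false.

Two things change for $d\ge3$. First, a cell is now a $d$-tuple $i=(i_0,\dots,i_{d-1})$, and the labels cannot sit on the points $i_l$: two countable sets, one containing $i_0$ and the other $i_1,\dots,i_{d-1}$, could see all labels of the cell without seeing its bit, and the projection would fail to be open as in Example~\ref{ex:cell}. The labels have to sit on the $d$ subtuples of length $d-1$. Any two of these cover $i$, so fewer than $d$ sets that see all of them must include one set that contains the whole cell. Second, identity patterns no longer suffice. For $d=3$, the function that is $1$ exactly when $a_0=a_1=a_2$ is the product of the bit ``$a_0=a_1$'' and the bit ``$a_1=a_2$'', each of which depends on two coordinates only. We therefore build all finite patterns into the space and find a complicated one by counting.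

\section{The space $Y$}\label{sec:space}

Fix $2\le d<\omega$ and $\kappa\ge\aleph_d$. For a tuple $a$ indexed by $d$ and $j<d$ let $a^{(j)}=a\restriction(d\setminus\{j\})$. Since $d\ge2$, any two of the tuples $a^{(j)}$ determine $a$.

\emph{Cells and facets.} Let $I_0,\dots,I_{d-1}$ be disjoint sets with $|I_j|=\aleph_{j+1}$ for $j<d-1$ and $|I_{d-1}|=\kappa$. Put
\[
I=\prod_{l<d}I_l,\qquad J_j=\prod_{l\ne j}I_l,\qquad J=\bigcup_{j<d}J_j .
\]
The sets $J_j$ are disjoint, since their elements have different domains. Elements of $I$ are \emph{cells}; the \emph{facets} of a cell $i$ are $i^{(0)}\in J_0,\dots,i^{(d-1)}\in J_{d-1}$.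

\emph{Patterns and labels.} A \emph{pattern} is a function $\lambda:[n]^d\to\{0,1\}$ with $n\ge1$; write $n=n_\lambda$. The set $L$ of patterns is countable. Let
\[
\Omega_j=\{(\lambda,b):\lambda\in L,\ b\in[n_\lambda]^{d\setminus\{j\}}\},
\]
and call $\lambda$ the \emph{level} of $(\lambda,b)$. The set $\Omega_j$ is countable and has finitely many elements of each level. Let $X_j=\Omega_j\cup\{\infty\}$ be the one-point compactification of the discrete set $\Omega_j$. The point $\infty$ has no level, and the sets
\[
X_j[\Lambda]=X_j\setminus\{x\in\Omega_j:\text{the level of $x$ is in }\Lambda\}\qquad(\Lambda\subseteq L\text{ finite})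
\]
form a neighborhood base at $\infty$: each is cofinite, and a cofinite set containing $\infty$ includes $X_j[\Lambda]$ when $\Lambda$ is the set of levels of the missing points. For $\lambda\in L$ and $a\in[n_\lambda]^d$ let
\[
z_{\lambda,a}=\big((\lambda,a^{(j)})\big)_{j<d}\in\prod_{j<d}X_j .
\]
This is an isolated point of the product, and it determines $\lambda$ and $a$.

\emph{The space.} A point $y=(p,c)$ of $\prod_{j<d}X_j^{J_j}\times2^I$ assigns a label $p_e\in X_j$ to each $e\in J_j$ and a bit $c_i$ to each cell. Write $p|_i=(p_{i^{(j)}})_{j<d}$ for the labels on the facets of $i$. Let $Y$ be the set of all $(p,c)$ such that for all $i\in I$, $\lambda\in L$ and $a\in[n_\lambda]^d$,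
\begin{equation}\label{eq:rule}
p|_i=z_{\lambda,a}\quad\Longrightarrow\quad c_i=\lambda(a).
\end{equation}
In words: if the facets of $i$ are labeled like the facets of the position $a$ in the pattern $\lambda$, then the bit of $i$ is the entry of $\lambda$ at $a$. At most one pair $(\lambda,a)$ applies to a given $p|_i$, and none applies if some facet of $i$ has label $\infty$. The \emph{coordinate sets} are the clopen sets $\{y\in Y:p_e=x\}$ for $e\in J_j$, $x\in\Omega_j$, and $\{y\in Y:c_i=1\}$ for $i\in I$.

\begin{lemma}\label{lem:weight}
$Y$ is a Boolean space of weight $\kappa$, and the coordinate sets generate $A=\mathrm{Clop}(Y)$.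
\end{lemma}

\begin{proof}
For fixed $i,\lambda,a$, condition \eqref{eq:rule} defines the clopen set $\{p|_i\ne z_{\lambda,a}\}\cup\{c_i=\lambda(a)\}$. So $Y$ is closed in a product of Boolean spaces. It contains $(\overline\infty,c)$ for every $c\in2^I$, where $\overline\infty$ is the constant labeling $\infty$. Two points that differ at a label $p_e$ are separated by $\{p_e=x\}$, where $x$ is one of the two labels that is not $\infty$; two points that differ at $c_i$ are separated by $\{c_i=1\}$. By (F1) the coordinate sets generate $A$. There are at most $|J|\cdot\aleph_0+|I|=\kappa$ of them, and the points $(\overline\infty,c)$ show that the $\kappa$ sets $\{c_i=1\}$ are pairwise distinct. So $|A|=\kappa$, and (F2) applies.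
\end{proof}

\section{$Y$ is $d$-openly generated}\label{sec:open}

For $S\subseteq\bigcup_{l<d}I_l$ let $I(S)$ be the set of cells and $J(S)$ the set of elements of $J$ all of whose entries lie in $S$. Let $A_S$ be the subalgebra of $A$ generated by the coordinate sets with $e\in J(S)$ and $i\in I(S)$. Let $\mathcal S$ be the family of countable sets $S\subseteq\bigcup_lI_l$ that meet every $I_l$, and let $\mathcal C=\{A_S:S\in\mathcal S\}$.

\begin{lemma}\label{lem:club}
$\mathcal C$ is a club in $[A]^{\aleph_0}$.
\end{lemma}

\begin{proof}
For $S\in\mathcal S$ the algebra $A_S$ has countably many generators, so it is countable. Every element of $A$ is a Boolean combination of finitely many coordinate sets and so lies in $A_S$ for a finite $S$. Hence every countable subset of $A$ is contained in a member of $\mathcal C$.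

For closure under chains we need that $A_S\subseteq A_T$ implies $S\subseteq T$ for $S,T\in\mathcal S$. Let $s\in S\cap I_l$. Since $S$ meets every $I_{l'}$, there is $i\in I(S)$ with $i_l=s$. Let $c,c'\in2^I$ differ exactly at $i$. The points $(\overline\infty,c)$ and $(\overline\infty,c')$ are separated by $\{c_i=1\}\in A_T$. Membership in an element of $A_T$ depends only on the coordinates in $J(T)\cup I(T)$, so $i\in I(T)$ and $s\in T$. Thus a chain $A_{S_0}\subseteq A_{S_1}\subseteq\cdots$ in $\mathcal C$ comes from a chain $S_0\subseteq S_1\subseteq\cdots$, and since cells and facets are finite tuples, $\bigcup_kA_{S_k}=A_{\bigcup_kS_k}\in\mathcal C$.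
\end{proof}

Now fix $r<d$ and $S^0,\dots,S^{r-1}\in\mathcal S$, and let $B=\langle\bigcup_{k<r}A_{S^k}\rangle$. Call $e\in J$ \emph{known} if $e\in J(S^k)$ for some $k<r$, and call $i\in I$ \emph{known} if $i\in I(S^k)$ for some $k<r$. All facets of a known cell are known. The converse is the only place where $r<d$ is used.

\begin{lemma}\label{lem:facet}
Every unknown cell has an unknown facet.
\end{lemma}

\begin{proof}
Suppose that all $d$ facets of $i$ are known. Since $d>r$, there are $j\ne j'$ and $k<r$ with $i^{(j)},i^{(j')}\in J(S^k)$. Every $l<d$ differs from $j$ or from $j'$, so $i_l\in S^k$ for all $l$, and $i$ is known.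
\end{proof}

Let $\rho$ be the restriction of points of $Y$ to the known coordinates, and let $P=\rho(Y)$, a Boolean space. The generators of $B$ are the $\rho$-preimages of the sets $\{p_e=x\}$ and $\{c_i=1\}$ in $P$, which separate the points of $P$. By (F1), $B=\{\rho^{-1}(V):V\in\mathrm{Clop}(P)\}$.

\begin{lemma}\label{lem:rho}
The map $\rho:Y\to P$ is open.
\end{lemma}

\begin{proof}
Let $U\subseteq Y$ be open and $y=(p,c)\in U$. For finite sets $\Phi\subseteq J$, $\Psi\subseteq I$, $\Lambda\subseteq L$ and $e\in\Phi\cap J_j$, let $G_e=\{p_e\}$ if $p_e\ne\infty$ and $G_e=X_j[\Lambda]$ if $p_e=\infty$, and put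
\[
U'=\{(p',c')\in Y:\ p'_e\in G_e\text{ for }e\in\Phi,\ \ c'_i=c_i\text{ for }i\in\Psi\}.
\]
Sets of this form are a neighborhood base at $y$, and enlarging $\Phi$ or $\Lambda$ shrinks $U'$. So we can choose $\Phi,\Psi,\Lambda$ such that $U'\subseteq U$, the set $\Phi$ contains all facets of all cells in $\Psi$, and $\Lambda$ contains the level of every $p_e\ne\infty$ with $e\in\Phi$. The definition of $G_e$ gives:
\begin{equation}\label{eq:rigid}
\text{if $e\in\Phi$ and $x\in G_e$ has level in $\Lambda$, then $x=p_e$.}
\end{equation}

Let $W$ be the set of points of $P$ whose coordinates satisfy $p^*_e\in G_e$ for known $e\in\Phi$ and $c^*_i=c_i$ for known $i\in\Psi$. It is open in $P$ and contains $\rho(y)$. We show that $W\subseteq\rho(U')$. Let $\rho(y^*)\in W$ with $y^*=(p^*,c^*)\in Y$. We need a point of $Y$ that follows $y^*$ on the known coordinates and follows $y$ on the unknown coordinates in $\Phi\cup\Psi$. Define $y'=(p',c')$ by $p'_e=p^*_e$ for known $e$, $p'_e=p_e$ for unknown $e$, and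
\[
c'_i=\begin{cases}
c^*_i&\text{if $i$ is known,}\\
c_i&\text{if $i$ is unknown and $i\in\Psi$,}\\
\lambda(a)&\text{if $i$ is unknown, $i\notin\Psi$ and $p'|_i=z_{\lambda,a}$,}\\
0&\text{otherwise.}
\end{cases}
\]
Then $p'_e\in G_e$ for all $e\in\Phi$, $c'_i=c_i$ for all $i\in\Psi$, and $y'$ agrees with $y^*$ on the known coordinates. It remains to check \eqref{eq:rule} for $y'$; then $y'\in U'$ and $\rho(y')=\rho(y^*)$.

If $i$ is known, its facets are known, so $p'|_i=p^*|_i$ and $c'_i=c^*_i$, and \eqref{eq:rule} holds because $y^*\in Y$. If $i$ is unknown and $i\notin\Psi$, it holds by the definition of $c'_i$. The remaining case is the difficult one: $i\in\Psi$ is unknown, so its bit is copied from $y$, while its labels come partly from $y^*$. Suppose that $p'|_i=z_{\lambda,a}$. All facets of $i$ are in $\Phi$. By Lemma~\ref{lem:facet} one of them, $e$, is unknown; then $p_e=p'_e$ has level $\lambda$, so $\lambda\in\Lambda$. For every facet $e'$ of $i$, the label $p'_{e'}$ lies in $G_{e'}$ and has level $\lambda\in\Lambda$, so $p'_{e'}=p_{e'}$ by \eqref{eq:rigid}. Hence $p|_i=z_{\lambda,a}$, and \eqref{eq:rule} for $y$ gives $c'_i=c_i=\lambda(a)$.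
\end{proof}

By Lemmas~\ref{lem:open} and \ref{lem:rho}, $B\le_{rc}A$. With Lemma~\ref{lem:club} this proves that $Y$ is $d$-openly generated. The argument used nothing about the patterns except that $L$ is countable, so it also covers the space $Y_2$ of Section~\ref{sec:two}, where $L$ consists of the identity matrices.

\begin{remark}\label{rem:dsets}
With $d$ members of $\mathcal C$ the conclusion fails. Fix a cell $i$ and choose $S^j\in\mathcal S$ $(j<d)$ with $i_j\notin S^j$ and $i_l\in S^j$ for $l\ne j$. Then $i$ is unknown and all its facets are known. Let $\lambda_n$ be the zero pattern on $[n]^d$ and $a=(1,\dots,1)$. Let $y_n\in Y$ have $p|_i=z_{\lambda_n,a}$, all other labels $\infty$ and all bits $0$. Then $y_n\to(\overline\infty,0)$, and $\rho(\overline\infty,0)\in\rho(\{c_i=1\})$ because the bit $c_i$ may be changed at this point. But $\rho(y_n)\notin\rho(\{c_i=1\})$, since the known labels force $c_i=0$. So $\rho$ is not open.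
\end{remark}

\section{Monochromatic boxes and complicated patterns}\label{sec:comb}

Lemma~\ref{lem:bits} will attach to each cell a finite rule. The rules vary from cell to cell, and the first lemma finds arbitrarily large finite boxes on which the rule is constant. It is the only place where the sizes of the sets $I_j$ matter. The color must be found before the size of the box, because the size that we need depends on the color.

\begin{lemma}\label{lem:box}
Let $\chi$ map $I$ to a countable set of colors. There is a color $\tau$ such that for every $n\ge1$ there are $n$-element sets $H_j\subseteq I_j$ $(j<d)$ with $\chi$ constantly $\tau$ on $\prod_{j<d}H_j$.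
\end{lemma}

\begin{proof}
Replacing $I_{d-1}$ by a subset, we may assume that $|I_j|=\aleph_{j+1}$ for all $j<d$. Define colorings $\chi_j$ of $\prod_{j\le l<d}I_l$ for $j\le d$ by recursion. Let $\chi_0=\chi$. Given $\chi_j$ with $j<d$ and $v\in\prod_{j<l<d}I_l$, the map $x\mapsto\chi_j(x,v)$ splits $I_j$ into countably many pieces. Since $\aleph_{j+1}$ is regular and uncountable, some piece has size $\aleph_{j+1}$; let $\chi_{j+1}(v)$ be the color of such a piece. The domain of $\chi_d$ is the empty tuple; let $\tau$ be its color.

Fix $n$. We prove by induction on $j\le d$ that for every $v\in\prod_{j\le l<d}I_l$ there are $n$-element sets $H_l\subseteq I_l$ $(l<j)$ such that $\chi$ is constantly $\chi_j(v)$ on $H_0\times\dots\times H_{j-1}\times\{v\}$. For $j=0$ this says $\chi(v)=\chi_0(v)$, and for $j=d$ it is the lemma. Assume it for $j<d$ and let $v\in\prod_{j<l<d}I_l$. There are $\aleph_{j+1}$ elements $x\in I_j$ with $\chi_j(x,v)=\chi_{j+1}(v)$, and for each the hypothesis gives a tuple $(H_0,\dots,H_{j-1})$. There are at most $\aleph_j$ such tuples, since $|I_l|\le\aleph_j$ for $l<j$. So $n$ different elements $x$ have the same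 tuple; let $H_j$ consist of them.
\end{proof}

\begin{remark}\label{rem:omega1}
The growth of the cardinals cannot be dropped. For $\beta<\omega_1$ fix an injection $e_\beta:\beta\to\omega$, and color $(\alpha,\beta)\in\omega_1\times\omega_1$ by $(0,e_\beta(\alpha))$ if $\alpha<\beta$, by $(1,e_\alpha(\beta))$ if $\beta<\alpha$, and by $2$ if $\alpha=\beta$. A color $(0,k)$ or $2$ occurs at most once for each $\beta$, and a color $(1,k)$ at most once for each $\alpha$. So there is no monochromatic $2\times2$ box.
\end{remark}

For the second lemma, imagine $d$ players and a position $a\in[n]^d$. Player $j$ sees $a^{(j)}$ and sends $N$ bits to a referee, who applies a fixed rule $g$. For large $n$, some pattern cannot be computed in this way.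

\begin{lemma}\label{lem:count}
Let $N<\omega$, $g:(2^N)^d\to\{0,1\}$ and $n=Nd+1$. There is a pattern $\lambda:[n]^d\to\{0,1\}$ that is not of the form
\[
a\mapsto g\big(u_0(a^{(0)}),\dots,u_{d-1}(a^{(d-1)})\big)\quad\text{with }u_j:[n]^{d\setminus\{j\}}\to2^N\ (j<d).
\]
\end{lemma}

\begin{proof}
There are $(2^N)^{n^{d-1}}$ choices for each $u_j$, hence at most $2^{Ndn^{d-1}}$ functions of this form. There are $2^{n^d}$ patterns on $[n]^d$, and $Nd\,n^{d-1}<n\cdot n^{d-1}$.
\end{proof}

\section{$Y$ is not dyadic}\label{sec:nondyadic}

\begin{proof}[Proof of Theorem~\ref{thm:example}]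
By Lemma~\ref{lem:weight} and Section~\ref{sec:open}, it remains to show that $Y$ is not dyadic. Suppose that $f:2^\mu\to Y$ is a continuous surjection, and write $f(w)=(p(w),c(w))$. Since $Y$ has more than one point, $\mu\ne0$.

\emph{Lists and rules.} Each $X_j$ has countably many clopen sets, so by (F3) there is for each $e\in J$ a sequence $t_e:\omega\to\mu$ such that $p_e(w)$ depends only on $w\circ t_e$. The list $t_e$ belongs to the facet $e$ and is the same for all cells that have $e$ as a facet; this is what will bound the information available to the cells of a box. For $i\in I$ apply Lemma~\ref{lem:bits} to the bit $w\mapsto c_i(w)$ and the lists $t_{i^{(0)}},\dots,t_{i^{(d-1)}}$, and obtain $N_i$ and $g_i$. Suppose that $p(w)|_i=z_{\lambda,a}$. If $w'\circ t_{i^{(j)}}=w\circ t_{i^{(j)}}$ for all $j$, then $p(w')|_i=z_{\lambda,a}$ as well, and \eqref{eq:rule} gives $c_i(w')=\lambda(a)=c_i(w)$. So $c_i$ is forced at $w$, and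
\begin{equation}\label{eq:forced}
p(w)|_i=z_{\lambda,a}\quad\Longrightarrow\quad\lambda(a)=g_i\big((w\circ t_{i^{(j)}}\restriction N_i)_{j<d}\big).
\end{equation}

\emph{A box with one rule.} There are countably many pairs $(N_i,g_i)$. Let $\tau=(N,g)$ be the color given by Lemma~\ref{lem:box} for $\chi(i)=(N_i,g_i)$. Let $n=Nd+1$, let $\lambda$ be as in Lemma~\ref{lem:count}, and let $H_j=\{h_{j,1},\dots,h_{j,n}\}\subseteq I_j$ be $n$-element sets with $\chi=\tau$ on $\prod_jH_j$. For $a\in[n]^d$ put $h(a)=(h_{l,a_l})_{l<d}\in I$, and for $b\in[n]^{d\setminus\{j\}}$ put $h(b)=(h_{l,b_l})_{l\ne j}\in J_j$. These maps are injective, and $h(a)^{(j)}=h(a^{(j)})$.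

\emph{Writing the pattern on the box.} Define $y=(p,c)$ by $p_{h(b)}=(\lambda,b)$ for $j<d$ and $b\in[n]^{d\setminus\{j\}}$, $p_e=\infty$ for all other $e\in J$, $c_{h(a)}=\lambda(a)$ for $a\in[n]^d$, and $c_i=0$ for all other $i$. Then $y\in Y$. For $i=h(a)$ we have $p|_i=z_{\lambda,a}$ and $c_i=\lambda(a)$. If $i\notin\prod_lH_l$, say $i_l\notin H_l$, pick $j\ne l$; the facet $i^{(j)}$ has the entry $i_l$, so it is not of the form $h(b)$, its label is $\infty$, and \eqref{eq:rule} says nothing at $i$.

Choose $w$ with $f(w)=y$ and let $u_j(b)=w\circ t_{h(b)}\restriction N\in2^N$ for $b\in[n]^{d\setminus\{j\}}$. For each $a\in[n]^d$ we have $(N_{h(a)},g_{h(a)})=(N,g)$, so \eqref{eq:forced} for the cell $h(a)$ reads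
\[
\lambda(a)=g\big(u_0(a^{(0)}),\dots,u_{d-1}(a^{(d-1)})\big).
\]
This contradicts the choice of $\lambda$.
\end{proof}

\section{Spaces of weight below $\aleph_d$}\label{sec:small}

The proof of Theorem~\ref{thm:sharp} has three steps: a suitable chain of subalgebras gives a map from a cube; the $d$-ary FN passes from countable members of the club to uncountable sets closed under a suitable operation; and such sets, taken $m$ at a time, give the chain for an algebra of size $\aleph_m$.

\subsection*{From a chain to a cube}

\begin{lemma}\label{lem:chain}
Let $(A_\xi)_{\xi\le\delta}$ be an increasing chain of Boolean algebras such that $A_0=\{0,1\}$, $A_\xi=\bigcup_{\eta<\xi}A_\eta$ for limit $\xi\le\delta$, and, for $\xi<\delta$, $A_\xi\le_{rc}A_{\xi+1}$ and $A_{\xi+1}$ is generated by $A_\xi$ and a countable set. Then the Stone space of $A_\delta$ is dyadic.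
\end{lemma}

\begin{proof}
Let $X_\xi$ be the Stone space of $A_\xi$. Fix $\xi<\delta$, let $q:X_{\xi+1}\to X_\xi$ be the surjection of (F4), and let $(a_n)_{n<\omega}$ be a sequence in $A_{\xi+1}$ that generates $A_{\xi+1}$ together with $A_\xi$. Send $x'\in X_{\xi+1}$ to $(q(x'),s)$, where $s_n=1$ if and only if $a_n\in x'$. This map is continuous, and it is injective because an ultrafilter is determined by the generators that it contains. So we may regard $X_{\xi+1}$ as a closed subset of $X_\xi\times2^\omega$, with $q$ the first projection. We construct a continuous retraction $r_\xi:X_\xi\times2^\omega\to X_{\xi+1}$ that preserves the first coordinate.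

For a finite $0$--$1$ string $v$ let $K_v$ be the set of $x\in X_\xi$ such that $(x,s')\in X_{\xi+1}$ for some $s'$ extending $v$. This is the $q$-image of a clopen set, so it is clopen by Lemma~\ref{lem:open}; here relative completeness is used. Also $K_\emptyset=X_\xi$ and $K_v=K_{v0}\cup K_{v1}$. Let $r_\xi(x,t)=(x,s)$, where $s$ follows $t$ whenever it can: recursively, $s_n=t_n$ if $x\in K_{(s_0,\dots,s_{n-1},t_n)}$, and $s_n=1-t_n$ otherwise. By induction $x\in K_{s\restriction n}$ for all $n$, so $(x,s)$ is a limit of points $(x,s')\in X_{\xi+1}$ and belongs to $X_{\xi+1}$. The bit $s_n$ is determined by $s\restriction n$, $t_n$ and the membership of $x$ in the finitely many clopen sets $K_v$ with $v$ of length $n+1$; by induction it is a continuous function of $(x,t)$. If $(x,t)\in X_{\xi+1}$, then $x\in K_{t\restriction(n+1)}$ for all $n$, so $s=t$ by induction.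

Now define continuous surjections $f_\xi:2^{\xi\times\omega}\to X_\xi$ such that $f_\xi(w)\cap A_\eta=f_\eta(w\restriction\eta\times\omega)$ for $\eta<\xi$. The map $f_0$ is the map between one-point spaces. Identify $2^{(\xi+1)\times\omega}$ with $2^{\xi\times\omega}\times2^\omega$ and let $f_{\xi+1}(w,t)=r_\xi(f_\xi(w),t)$. Then $q(f_{\xi+1}(w,t))=f_\xi(w)$, and $f_{\xi+1}$ is onto: for $(x,s)\in X_{\xi+1}$ choose $w$ with $f_\xi(w)=x$; then $f_{\xi+1}(w,s)=(x,s)$. For limit $\xi$ let $f_\xi(w)=\bigcup_{\eta<\xi}f_\eta(w\restriction\eta\times\omega)$, an increasing union of ultrafilters of the $A_\eta$ and so an ultrafilter of $A_\xi$. Each $a\in A_\xi$ lies in some $A_\eta$ with $\eta<\xi$, and $\{w:a\in f_\xi(w)\}=\{w:a\in f_\eta(w\restriction\eta\times\omega)\}$. This set is clopen, and it is nonempty if $a\ne0$, since $f_\eta$ is onto. So $f_\xi$ is continuous with dense image; the image is compact, hence $f_\xi$ is onto. The map $f_\delta$ proves the lemma.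
\end{proof}

\subsection*{Closed sets}

Let $A$ have the $d$-ary FN, witnessed by the club $\mathcal C$. The algebras of a long chain are uncountable, while $\mathcal C$ speaks only about countable sets. To bridge this gap we consider sets that are directed unions of members of $\mathcal C$. By recursion on $|F|$, choose for each finite $F\subseteq A$ a set $\varphi(F)\in\mathcal C$ with
\[
\varphi(F)\supseteq F\cup\bigcup_{F'\subsetneq F}\varphi(F');
\]
this is possible because the right side is countable and $\mathcal C$ is cofinal. Then $F'\subseteq F$ implies $\varphi(F')\subseteq\varphi(F)$. Call $B\subseteq A$ \emph{closed} if $\varphi(F)\subseteq B$ for every nonempty finite $F\subseteq B$. The sets $\emptyset$ and $A$ are closed, and the union of a chain of closed sets is closed, since a finite subset of the union lies in one member. Every $E\subseteq A$ has a least closed superset $\overline E=\bigcup_nE_n$, where $E_0=E$ and $E_{n+1}$ is the union of $E_n$ and all $\varphi(F)$ with $\emptyset\ne F\subseteq E_n$ finite; and $|\overline E|\le|E|+\aleph_0$.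

\begin{lemma}\label{lem:closed}
If $n<d$ and $B_0,\dots,B_{n-1}$ are closed, then $\langle\bigcup_{k<n}B_k\rangle\le_{rc}A$.
\end{lemma}

\begin{proof}
Discard the empty sets among the $B_k$; if none is left, the algebra is $\{0,1\}$. Let $B=\langle\bigcup_kB_k\rangle$ and suppose that $B$ has no largest element below some $x\in A$. For a tuple $\vec F=(F_k)_{k<n}$ of nonempty finite sets $F_k\subseteq B_k$, let $B(\vec F)=\langle\bigcup_k\varphi(F_k)\rangle$. Then $B(\vec F)\subseteq B$ because the $B_k$ are closed, and $B(\vec F)$ has a largest element $\beta(\vec F)$ below $x$ because $n<d$.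

Start with any $\vec F^0$. Given $\vec F^r$, the element $\beta(\vec F^r)$ is not the largest element of $B$ below $x$, so there is $y\in B$ with $y\le x$ and $y\not\le\beta(\vec F^r)$. Choose finite sets $F^{r+1}_k$ with $F^r_k\subseteq F^{r+1}_k\subseteq B_k$ and $y\in\langle\bigcup_kF^{r+1}_k\rangle$. Since $\varphi$ is monotone and $F\subseteq\varphi(F)$, both $\beta(\vec F^r)$ and $y$ lie in $B(\vec F^{r+1})$, so $\beta(\vec F^{r+1})\ge\beta(\vec F^r)\vee y>\beta(\vec F^r)$.

The sets $C_k=\bigcup_r\varphi(F^r_k)$ are unions of countable increasing chains in $\mathcal C$, so $C_k\in\mathcal C$. Hence $\langle\bigcup_kC_k\rangle=\bigcup_rB(\vec F^r)$ has a largest element $\beta$ below $x$. For $r$ with $\beta\in B(\vec F^r)$ we get $\beta\le\beta(\vec F^r)<\beta(\vec F^{r+1})\le\beta$, a contradiction.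
\end{proof}

\subsection*{The chain}

Let $k\ge1$ and let $B$ be closed with $|B|\le\aleph_k$. A \emph{$k$-filtration} of $B$ is an increasing sequence $(B_\xi)_{\xi<\omega_k}$ of closed sets with $B_0=\emptyset$, $B_\xi=\bigcup_{\eta<\xi}B_\eta$ for limit $\xi$, $|B_\xi|\le\aleph_{k-1}$ and $\bigcup_\xi B_\xi=B$. Such a sequence exists: if $B\ne\emptyset$, list $B=\{b_\xi:\xi<\omega_k\}$, with repetitions if necessary, put $B_{\xi+1}=\overline{B_\xi\cup\{b_\xi\}}\subseteq B$ and take unions at limits, where fewer than $\aleph_k$ sets of size at most $\aleph_{k-1}$ have a union of size at most $\aleph_{k-1}$.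

If $|A|=\aleph_1$, a $1$-filtration of $A$ consists of countable sets, and the algebras $\langle B_\xi\rangle$ form a chain as in Lemma~\ref{lem:chain}; one closed set is used at a time, so $d=2$ suffices. If $|A|=\aleph_2$, the steps from $B_\xi$ to $B_{\xi+1}$ in a $2$-filtration are too large. We refine each step by a $1$-filtration $(B'_\eta)_{\eta<\omega_1}$ of $B_{\xi+1}$ and pass from $B_\xi$ to $B_{\xi+1}$ through the sets $B_\xi\cup B'_\eta$. These are unions of two closed sets, which requires $d\ge3$. The general case iterates this.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]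
Let $X$ be $d$-openly generated of weight at most $\aleph_{d-1}$ and let $A=\mathrm{Clop}(X)$. By (F2), $|A|\le\aleph_{d-1}$. If $A$ is countable, apply Lemma~\ref{lem:chain} to the chain $A_0=\{0,1\}$, $A_1=A$. So let $|A|=\aleph_m$ with $1\le m\le d-1$.

For $0\le r\le m$ let $T_r=\omega_m\times\omega_{m-1}\times\dots\times\omega_{m-r+1}$, with $r$ factors, so that $T_0=\{\emptyset\}$. For $s\in T_r$ and $\xi<\omega_{m-r}$, $r<m$, let $(s,\xi)\in T_{r+1}$ be the extension of $s$ by $\xi$. By recursion on $r$ define closed sets $E_s$ $(s\in T_r)$ with $|E_s|\le\aleph_{m-r}$ and closed sets $B_s$ $(s\in T_r$, $r\ge1)$: let $E_\emptyset=A$; given $E_s$ with $s\in T_r$ and $r<m$, let $(B_{(s,\xi)})_{\xi<\omega_{m-r}}$ be an $(m-r)$-filtration of $E_s$, and let $E_{(s,\xi)}=B_{(s,\xi+1)}$. Thus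
\begin{equation}\label{eq:nest}
B_{(s,\xi)}\subseteq E_{(s,\xi)}=B_{(s,\xi+1)}\subseteq E_s=\bigcup_\eta B_{(s,\eta)} .
\end{equation}
Order $T=T_m$ lexicographically. This is a well-order; the successor of $\sigma=(\zeta_1,\dots,\zeta_m)$ is $\sigma^+=(\zeta_1,\dots,\zeta_{m-1},\zeta_m+1)$, and there is no largest element. Writing $\sigma|r=(\zeta_1,\dots,\zeta_r)$, put
\[
D(\sigma)=\bigcup_{r=1}^mB_{\sigma|r},\qquad A_\sigma=\langle D(\sigma)\rangle .
\]

\emph{Monotonicity.} Let $\sigma<\tau$ first differ at place $r$, with entries $\zeta_r<\zeta'_r$, and let $s=\sigma|(r-1)=\tau|(r-1)$. The terms of $D(\sigma)$ and $D(\tau)$ before place $r$ coincide. By \eqref{eq:nest}, every term $B_{\sigma|r'}$ with $r'\ge r$ is contained in $E_{\sigma|r'}\subseteq E_{\sigma|r}=B_{(s,\zeta_r+1)}\subseteq B_{(s,\zeta'_r)}=B_{\tau|r}$. So $D(\sigma)\subseteq D(\tau)$.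

\emph{First and last algebra.} Filtrations start with $\emptyset$, so $D(0,\dots,0)=\emptyset$ and $A_{(0,\dots,0)}=\{0,1\}$. Also $\bigcup_\sigma D(\sigma)\supseteq\bigcup_{\xi<\omega_m}B_{(\xi)}=A$.

\emph{Successor steps.} The sets $D(\sigma^+)$ and $D(\sigma)$ differ only in the last term, so $D(\sigma^+)\setminus D(\sigma)\subseteq B_{\sigma^+}=E_\sigma$, which is countable. Hence $A_{\sigma^+}$ is generated by $A_\sigma$ and a countable set.

\emph{Limit steps.} Let $\tau=(\zeta_1,\dots,\zeta_m)$ be a limit element of $T$, let $x\in B_{\tau|r}$ and $s=\tau|(r-1)$. Then $\zeta_r\ne0$. If $\zeta_r$ is a limit ordinal, then $x\in B_{(s,\xi)}$ for some $\xi<\zeta_r$, so $x\in D(s,\xi,0,\dots,0)$. If $\zeta_r=\xi+1$, then $r<m$, since otherwise $\tau$ would be the successor of $(s,\xi)$; by \eqref{eq:nest}, $x\in E_{(s,\xi)}=\bigcup_\eta B_{(s,\xi,\eta)}$, so $x\in D(s,\xi,\eta,0,\dots,0)$ for some $\eta$. In both cases $x\in D(\sigma)$ for some $\sigma<\tau$. With monotonicity this gives $D(\tau)=\bigcup_{\sigma<\tau}D(\sigma)$ and $A_\tau=\bigcup_{\sigma<\tau}A_\sigma$.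

\emph{Relative completeness.} The set $D(\sigma)$ is a union of $m$ closed sets and $m<d$, so $A_\sigma\le_{rc}A$ by Lemma~\ref{lem:closed}; this is where the bound on the weight is used. In particular $A_\sigma\le_{rc}A_{\sigma^+}$.

Index the chain by the order type $\delta$ of $T$, a limit ordinal, and put $A_\delta=A$. Lemma~\ref{lem:chain} shows that the Stone space of $A$, which is $X$, is dyadic.
\end{proof}

\begin{remark}\label{rem:haydon}
By Haydon's characterization of projective Boolean algebras through such chains \cite{Haydon}, the space $X$ in Theorem~\ref{thm:sharp} is even an AE(0) space. This is not used above.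
\end{remark}

\begin{thebibliography}{9}

\bibitem{Haydon}
R. Haydon, Studia Math. 52 (1974).

\bibitem{Milovich}
David Milovich, \emph{Team games, hypergraph spaces, and projective Boolean algebras}, arXiv:1607.07944 (2016).

\end{thebibliography}
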